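# Independent group topologies and the size of a group

## 1. A common closed set for the 2-adic and 3-adic topologies on $\mathbb Z$

Give $\mathbb Z$ two topologies. In the 2-adic one the basic neighborhoods of $b$ are the sets $b+2^r\mathbb Z$, and in the 3-adic one they are the sets $b+3^r\mathbb Z$, where $r\ge 0$. Both are Hausdorff group topologies. Which subsets of $\mathbb Z$ are closed in both?

Finite sets are, and so is $\mathbb Z$. The obvious other candidates fail. For example, $2\mathbb Z$ is closed 2-adically, but by the Chinese remainder theorem it meets every $b+3^r\mathbb Z$, so it is 3-adically dense. One might suspect that nothing else is closed in both, but this is wrong.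

Neither $3x=1$ nor $2x=1$ has a solution in $\mathbb Z$, yet the first is solvable modulo every $2^n$ and the second modulo every $3^n$. By the Chinese remainder theorem there are integers $a_1<a_2<\cdots$ with
$$3a_n\equiv 1 \pmod{2^n},\qquad 2a_n\equiv 1\pmod{3^n}. \tag{1}$$
For $n=1$ this says that $a_1$ is odd and $a_1\equiv2\pmod 3$, so take $a_1=5$. For $n=2$ it says $a_2\equiv 3\pmod 4$ and $a_2\equiv5\pmod 9$, so take $a_2=23$. For $n=3$ it says $a_3\equiv 3\pmod 8$ and $a_3\equiv 14\pmod{27}$, so take $a_3=203$. Since a solution may be changed by multiples of $6^n$, we can always make the sequence increase.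

Let $b\in\mathbb Z$. Then $3b-1\ne0$. Let $2^r$ be the exact power of $2$ dividing $3b-1$. If $n\ge r+1$ and $a_n\in b+2^{r+1}\mathbb Z$, then $3b-1\equiv 3a_n-1\equiv 0\pmod{2^{r+1}}$, which is false. So the neighborhood $b+2^{r+1}\mathbb Z$ of $b$ contains $a_n$ only for $n\le r$. Every point thus has a 2-adic neighborhood containing only finitely many $a_n$, and hence every subset of $\{a_n\}$ is 2-adically closed. The same argument with $2b-1$ and the exact power of $3$ dividing it shows that every subset of $\{a_n\}$ is 3-adically closed. In particular $\{a_2,a_4,a_6,\dots\}$ is infinite, different from $\mathbb Z$, and closed in both topologies.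

Two things made this work. Each topology has a place outside $\mathbb Z$ to which a sequence can run away ("$1/3$" and "$1/2$"). And the two topologies are so unrelated that one sequence can run away in both at once. This raises the question of when two group topologies have no common closed sets except the unavoidable ones.

## 2. Independence and the Zariski topology

**Definition (independent topologies).** Following Tkachenko and Yaschenko, two $T_1$ topologies $\tau_1,\tau_2$ on a set $X$ are *independent* if $\tau_1\cap\tau_2$ is the cofinite topology on $X$.

Finite sets are closed in a $T_1$ topology. So independence says exactly that every set closed in both topologies is finite or equal to $X$. Section 1 shows that the 2-adic and 3-adic topologies on $\mathbb Z$ are not independent.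

On a group there are sets that are closed in every Hausdorff group topology, and these obstruct independence.

**Definition (Zariski topology).** Let $G$ be a group with neutral element $e=e_G$. A set $X\subseteq G$ is *elementary algebraic* if there are an integer $n>0$, elements $g_1,\dots,g_n\in G$ and $\varepsilon_1,\dots,\varepsilon_n\in\{-1,1\}$ with
$$X=\{x\in G: g_1x^{\varepsilon_1}g_2x^{\varepsilon_2}\cdots g_nx^{\varepsilon_n}=e\}.$$
The *Zariski topology* $\mathfrak Z_G$ is the topology whose closed sets are the intersections of finite unions of elementary algebraic sets. Since $\{a\}=\{x:a^{-1}x=e\}$, it is $T_1$ and contains the cofinite topology. The group $G$ is *$\mathfrak Z$-cofinite* if $\mathfrak Z_G$ is the cofinite topology.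

If $\tau$ is a Hausdorff group topology on $G$, the map $x\mapsto g_1x^{\varepsilon_1}\cdots g_nx^{\varepsilon_n}$ is $\tau$-continuous and $\{e\}$ is closed, so elementary algebraic sets are $\tau$-closed. Therefore
$$\mathfrak Z_G\subseteq\tau\quad\text{for every Hausdorff group topology }\tau\text{ on }G. \tag{2}$$
If $\tau_1,\tau_2$ are independent Hausdorff group topologies, then $\mathfrak Z_G\subseteq\tau_1\cap\tau_2$ is cofinite, so $G$ is $\mathfrak Z$-cofinite.

In an Abelian group, written additively, collecting terms turns the equation into $g+kx=0$ with $g\in G$ and $k\in\mathbb Z$. Put $G[n]=\{x:nx=0\}$. The solution set of $g+kx=0$ is empty or a coset of $G[|k|]$. Two examples follow.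

If $G=\bigoplus_\omega\mathbb Z/4$, then $G[2]$ is infinite and proper and is elementary algebraic ($x+x=0$). So $G$ is not $\mathfrak Z$-cofinite and has no independent pair.

If $G$ is torsion-free or of prime exponent, each $G[|k|]$ is $0$ or $G$. So elementary algebraic sets are $\emptyset$, singletons or $G$, their finite unions are finite or $G$, and $G$ is $\mathfrak Z$-cofinite. Thus $\mathbb Z$, $\bigoplus_\kappa\mathbb Z/2$ and $\bigoplus_\kappa\mathbb Q$ are $\mathfrak Z$-cofinite for every $\kappa$.

So for $\mathfrak Z$-cofinite groups the algebraic obstruction is gone. The following question is from Marco Bonatto, Dikran Dikranjan, Daniele Toller, "Groups with cofinite Zariski topology and potential density", arXiv:2110.13084 (2021): *does every uncountable $\mathfrak Z$-cofinite Abelian group admit two independent Hausdorff group topologies?*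

The answer is no, in ZFC. The obstruction is the cardinality of the group. Here are the statements; groups may be non-Abelian unless the contrary is said, and $\mathfrak c=2^\omega$. The terms "precompact", "pseudocompact" and "strong limit" are recalled in Section 3, and $\mathfrak p$ in Section 8.

**Theorem 1.** If an infinite group $G$ has independent Hausdorff group topologies $\tau_1,\tau_2$, then at least one of them is precompact and pseudocompact.

**Theorem 2.** If an infinite group $G$ has two independent Hausdorff group topologies, then $|G|\ge\mathfrak c$, and $|G|$ is not a strong limit cardinal of countable cofinality.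

**Corollary.** There are uncountable $\mathfrak Z$-cofinite Abelian groups without independent Hausdorff group topologies, for example $\bigoplus_\kappa\mathbb Z/2$ and $\bigoplus_\kappa\mathbb Q$ with $\kappa=\beth_\omega=\sup\{\omega,2^\omega,2^{2^\omega},\dots\}$. Indeed, no group of cardinality $\beth_\omega$ has such a pair. If CH fails, no group of cardinality $\aleph_1$ does. Under GCH, no group of infinite cardinality of countable cofinality does.

**Theorem 3.** Assume $\mathfrak p=\mathfrak c$ (for example CH or MA). Let $G$ be a $\mathfrak Z$-cofinite Abelian group with $|G|=\mathfrak c$. Then $G$ has a second countable Hausdorff group topology, and for every such topology $\sigma$ there is a precompact Hausdorff group topology $\tau$ independent of $\sigma$.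

**Theorem 4.** (A) Assume $\mathfrak p=\mathfrak c$. An infinite Abelian group $G$ with $|G|\le\mathfrak c$ has two independent Hausdorff group topologies if and only if $G$ is $\mathfrak Z$-cofinite and $|G|=\mathfrak c$.

(B) In ZFC the following are equivalent: (i) CH; (ii) every $\mathfrak Z$-cofinite Abelian group of cardinality $\aleph_1$ has two independent Hausdorff group topologies; (iii) some group of cardinality $\aleph_1$ has two independent Hausdorff group topologies.

That under MA every second countable group topology on a suitable group of size $\mathfrak c$ has an independent one is due to Tkachenko and Yaschenko, *Topology Appl.* 122 (2002). The proof of Theorem 3 below is complete, starts from $\mathfrak p=\mathfrak c$ and does not rely on theirs. We do not describe which cardinalities above $\mathfrak c$ admit independent pairs.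

## 3. Precompact groups, pseudocompact spaces, strong limit cardinals

**Definition (precompact).** A group topology on $G$ is *precompact* if for every neighborhood $U$ of $e$ there is a finite $E\subseteq G$ with $EU=G$.

If $\tau$ is precompact and $W\ne\emptyset$ is $\tau$-open, then also $EW=G$ for some finite $E$: pick $g\in W$, note that $g^{-1}W$ is a neighborhood of $e$, so $E'g^{-1}W=G$ for some finite $E'$, and put $E=E'g^{-1}$.

Every subgroup $G$ of a compact group $K$ is precompact. Given a neighborhood $U'$ of $e$ in $K$, take an open symmetric $U\ni e$ in $K$ with $U^2\subseteq U'$, cover $K$ by finitely many $k_iU$, and pick $g_i\in G\cap k_iU$ whenever this is nonempty. If $g\in G\cap k_iU$, then $g_i^{-1}g\in U^{-1}U\subseteq U'$. So finitely many translates $g_i(U'\cap G)$ cover $G$. We shall use the textbook converse: a precompact Hausdorff group embeds topologically as a dense subgroup of a compact group, its *completion*. For the 2-adic topology on $\mathbb Z$ the completion is the group $\mathbb Z_2$ of 2-adic integers. An infinite discrete group is not precompact (take $U=\{e\}$).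

**Definition (pseudocompact).** A Tychonoff space is *pseudocompact* if every continuous real-valued function on it is bounded.

Recall that Hausdorff topological groups are Tychonoff. The 2-adic topology on $\mathbb Z$ is not pseudocompact. Let $f(b)=2^r$, where $2^r$ is the exact power of $2$ dividing $3b-1$. If $b'\equiv b\pmod{2^{r+1}}$, then $3b'-1\equiv 3b-1\pmod{2^{r+1}}$, so $f(b')=f(b)$. Thus $f$ is locally constant, hence continuous, and $f(a_n)\ge 2^n$ for the sequence in (1).

A pseudocompact group that is not compact is the set $\Sigma$ of all $x\in(\mathbb Z/2)^{\omega_1}$ with countable support. It is dense and proper in $(\mathbb Z/2)^{\omega_1}$, so it is not compact, and as a subgroup of a compact group it is precompact. Given $x_n\in\Sigma$, all supports lie in one countable set $C$, so all $x_n$ lie in the compact set of points supported in $C$, and $(x_n)$ has an accumulation point in $\Sigma$. A continuous $f$ with $f(x_n)>n$ for all $n$ could not be bounded near that point. So $\Sigma$ is pseudocompact.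

**Definition (strong limit).** A cardinal $\kappa$ is *strong limit* if $\mu<\kappa$ implies $2^\mu<\kappa$. It has *countable cofinality* if it is the supremum of countably many smaller cardinals.

For example, $\omega$ and $\beth_\omega$ are strong limit of countable cofinality. For the latter write $\beth_0=\omega$ and $\beth_{n+1}=2^{\beth_n}$: if $\mu<\beth_\omega$ then $\mu\le\beth_n$ for some $n$, and $2^\mu\le\beth_{n+1}<\beth_\omega$. The cardinal $\aleph_1$ is not strong limit, since $2^\omega\ge\aleph_1$.

## 4. Greedy separation, and the first case of Theorem 1

Throughout the proof of Theorem 1, $\tau_1,\tau_2$ are independent Hausdorff group topologies on the infinite group $G$. Call a sequence $(a_n)_{n<\omega}$ of *distinct* elements of $G$ **escaping** if every subset of $\{a_n:n<\omega\}$ is closed in both topologies. An escaping sequence contradicts independence, because $\{a_{2n}:n<\omega\}$ is then infinite, misses $a_1$, and is closed in both topologies. So it suffices to show that an escaping sequence exists whenever *neither* topology is both precompact and pseudocompact. After exchanging the topologies if necessary, we are then in one of three cases.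

1. Neither topology is precompact.
2. $\tau_1$ is precompact but not pseudocompact, and $\tau_2$ is not precompact.
3. Both are precompact, and neither is pseudocompact.

The first thing to try is to choose the $a_n$ one after another, each a fixed distance away from the earlier ones in both topologies. The next lemma says that this would be enough.

**Lemma 2.** Let $V$ be a symmetric neighborhood of $e$ in a Hausdorff group topology, and let $a_m\notin a_nV$ for all $n<m<\omega$. Then the $a_n$ are distinct and all subsets of $\{a_n:n<\omega\}$ are closed.

*Proof.* For $n<m$ we have $a_n^{-1}a_m\notin V$, and since $V=V^{-1}$ also $a_m^{-1}a_n\notin V$. So $a_n^{-1}a_m\notin V$ whenever $n\ne m$, and as $e\in V$ the points are distinct. Take a symmetric neighborhood $W$ of $e$ with $W^2\subseteq V$. If $a_n=gw$ and $a_m=gw'$ with $w,w'\in W$, then $a_n^{-1}a_m=w^{-1}w'\in W^2\subseteq V$, so $n=m$. Thus the neighborhood $gW$ of $g$ contains at most one $a_n$. A set all of whose points are spread out in this locally finite way is closed in a $T_1$ space, and the same holds for its subsets. $\square$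

When can the greedy choice be continued? If $\tau_1$ is not precompact, finitely many translates of some $U$ do not cover $G$; if $\tau_2$ is not precompact, finitely many translates of some $V$ do not. But we need a point outside the *union* of both finite families. The next lemma supplies it.

**Lemma 1.** Let $A,B\subseteq G$ and let $F$ be finite with $G=FA\cup FB$. Then $G=EAA^{-1}$ for some finite $E$, or $G=EB$ for some finite $E$.

*Proof.* Suppose $FAA^{-1}\ne G$ and pick $x\notin FAA^{-1}$. Then $xA\cap FA=\emptyset$, since $xa=fa'$ would give $x=fa'a^{-1}\in FAA^{-1}$. So $xA\subseteq FB$, that is, $A\subseteq x^{-1}FB$. Hence $FA\subseteq Fx^{-1}FB$ and $G=FA\cup FB=(Fx^{-1}F\cup F)B$, with $Fx^{-1}F\cup F$ finite. $\square$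

**Case 1: neither topology is precompact.** The purpose of this step is to run the greedy choice. Take a $\tau_1$-neighborhood $U_0$ of $e$ with $EU_0\ne G$ for all finite $E$, and a symmetric $\tau_1$-neighborhood $U$ of $e$ with $U^2\subseteq U_0$. Then $EUU^{-1}=EU^2\ne G$ for all finite $E$. Take also a symmetric $\tau_2$-neighborhood $V$ of $e$ with $EV\ne G$ for all finite $E$. By Lemma 1 with $A=U$ and $B=V$, we have $FU\cup FV\ne G$ for every finite $F$. Hence we can choose inductively
$$a_m\notin\bigcup_{n<m}(a_nU\cup a_nV).$$
Lemma 2, applied to $U$ in $\tau_1$ and to $V$ in $\tau_2$, shows that $(a_n)$ is escaping.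

This approach stops at precompact topologies, and does so completely. If $\tau$ is precompact, *no* sequence satisfies the hypothesis of Lemma 2: with $W$ symmetric, $W^2\subseteq V$ and $EW=G$ for a finite $E$, two of the $a_n$, say $a_n$ and $a_m$ with $n<m$, lie in the same $gW$ with $g\in E$, and then $a_n^{-1}a_m\in W^{-1}W\subseteq V$. The sequence of Section 1 was not uniformly separated either. What made all of its subsets closed was that it ran off to a point missing from $\mathbb Z$; equivalently, an unbounded continuous function went to infinity along it. This is where pseudocompactness comes in.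

## 5. Locally finite families of open sets, and the mixed case

**Lemma 3.** Let $X$ be a Tychonoff space.

(a) If $X$ is not pseudocompact, there are nonempty open sets $W_n$ $(n<\omega)$ such that every point has a neighborhood meeting at most one $W_n$. Hence if $a_n\in W_n$ for all $n$, then the $a_n$ are distinct and all subsets of $\{a_n\}$ are closed.

(b) If $X$ is pseudocompact and $U_0\supseteq U_1\supseteq\cdots$ are nonempty open sets, then $\bigcap_n\overline{U_n}\ne\emptyset$. In particular $X$ is a Baire space.

*Proof.* (a) Let $f$ be continuous and unbounded; replacing $f$ by $|f|$, assume $f\ge0$. Choose $x_n$ with $f(x_{n+1})>f(x_n)+3$ and put $W_n=\{y:|f(y)-f(x_n)|<1\}$. Since $f(x_{n+1})-1>(f(x_n)+1)+1$, any two of the intervals $(f(x_n)-1,f(x_n)+1)$ have distance greater than $1$. Given $y$, any two points of $\{z:|f(z)-f(y)|<1/2\}$ have $f$-values less than $1$ apart, so this neighborhood of $y$ meets at most one $W_n$. In particular the $W_n$ are disjoint. If $a_n\in W_n$, then the $a_n$ are distinct and every point has a neighborhood containing at most one of them, so all subsets of $\{a_n\}$ are closed.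

(b) Suppose $\bigcap_n\overline{U_n}=\emptyset$. Each $x$ lies outside some $\overline{U_n}$, so some neighborhood of $x$ misses $U_n$, hence misses $U_m$ for all $m\ge n$. So $(U_n)$ is locally finite. Pick $x_n\in U_n$ and continuous $f_n:X\to[0,1]$ with $f_n(x_n)=1$ and $f_n=0$ off $U_n$. Near each point only finitely many terms of $\sum_n nf_n$ are nonzero, so the sum is continuous, and its value at $x_n$ is at least $n$. This contradicts pseudocompactness.

For the Baire property, let $O_n$ be dense open sets and $W_0$ nonempty open. By regularity choose nonempty open $W_{n+1}$ with $\overline{W_{n+1}}\subseteq W_n\cap O_n$. The $W_n$ decrease, so $\emptyset\ne\bigcap_n\overline{W_n}\subseteq W_0\cap\bigcap_nO_n$. $\square$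

The advantage of (a) is freedom: the $W_n$ are open sets, and *any* choice of points $a_n\in W_n$ will do. We use this freedom to satisfy the other topology.

**Case 2: $\tau_1$ is precompact but not pseudocompact, $\tau_2$ is not precompact.** The purpose is to combine the two mechanisms. Let $V$ be a symmetric $\tau_2$-neighborhood of $e$ with $EV\ne G$ for all finite $E$, and let $W_n$ be as in Lemma 3(a) for $\tau_1$. Choose inductively
$$a_n\in W_n\setminus\bigcup_{k<n}a_kV.$$
This is possible. Otherwise $W_n\subseteq FV$ with $F$ finite. Since $\tau_1$ is precompact and $W_n$ is nonempty and $\tau_1$-open, $EW_n=G$ for some finite $E$, so $EFV=G$, contradicting the choice of $V$. By Lemma 3(a) for $\tau_1$ and Lemma 2 for $\tau_2$, the sequence is escaping.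

## 6. Two precompact topologies and their completions

**Case 3: both topologies are precompact, neither is pseudocompact.** Lemma 3(a) gives sets $W_n$ for $\tau_1$ and $O_n$ for $\tau_2$, and we would like to pick $a_n\in W_n\cap O_n$. The intersection may be empty for related topologies, for instance if $\tau_1=\tau_2$. In Section 1 the Chinese remainder theorem saved us; it says that $\mathbb Z$ is dense on the diagonal of $\mathbb Z_2\times\mathbb Z_3$. Here independence itself must give the same density.

**Step 1: set up the closure of the diagonal.** The purpose is to measure how the two topologies are related. Let $K_i$ be the compact completion of $(G,\tau_i)$, let $j:G\to K_1\times K_2$, $j(g)=(g,g)$, and let $K=\overline{j(G)}$, a compact group. Each projection maps $K$ to a compact set containing a dense subset of $K_i$, hence onto $K_i$. Put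
$$N_1=\{x\in K_1:(x,e)\in K\},\qquad N_2=\{y\in K_2:(e,y)\in K\}.$$
These are closed subgroups. They are normal: if $x\in N_1$ and $k\in K_1$, choose $k'$ with $(k,k')\in K$; then $(k,k')(x,e)(k,k')^{-1}=(kxk^{-1},e)\in K$. The argument for $N_2$ is the same.

As an example, let $G=\mathbb Z$, let $\tau_1$ be 2-adic, and let $\tau_2$ be 6-adic (basic neighborhoods $b+6^r\mathbb Z$). Then $K_1=\mathbb Z_2$, $K_2=\mathbb Z_2\times\mathbb Z_3$ and $K=\{(x,(x,y))\}$, so $N_1=0$ and $N_2=0\times\mathbb Z_3$. Here $K_1/N_1\cong K_2/N_2\cong\mathbb Z_2$ is a common quotient. It makes the topologies dependent: $2\mathbb Z$ is closed in both.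

**Step 2: find the common quotient.** The purpose is to produce from $K$ a single compact group $Q$ through which both topologies act. If $(x,y)\in K$, then
$$x\in N_1\iff (x,e)\in K\iff (x,e)^{-1}(x,y)=(e,y)\in K\iff y\in N_2.$$
So the surjection $K\to K_1/N_1$ has kernel $\{(x,y)\in K:x\in N_1,\ y\in N_2\}$. Since $(x,y)=(x,e)(e,y)\in K$ for $x\in N_1$ and $y\in N_2$, this kernel is $L=N_1\times N_2$. The surjection $K\to K_2/N_2$ has the same kernel. A continuous bijection from a compact space to a Hausdorff space is a homeomorphism, so $Q:=K/L$ is topologically isomorphic to both $K_1/N_1$ and $K_2/N_2$. Under these isomorphisms the homomorphism $q:G\to Q$, $q(g)=j(g)L$, becomes $g\mapsto gN_1$ and $g\mapsto gN_2$. Hence $q$ is continuous for $\tau_1$ and for $\tau_2$. Also $q(G)$ is dense in $Q$, because $j(G)$ is dense in $K$.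

**Step 3: independence forces $Q$ to be trivial.** If $C\subseteq Q$ is closed, then $q^{-1}(C)$ is closed in both topologies, so it is finite or equal to $G$. Suppose $Q$ is nontrivial.

If $Q$ is finite, it is discrete, so $q$ is onto. Its fibers are closed in both topologies, there are finitely many of them and at least two, and all are nonempty. Since $G$ is infinite, one fiber is infinite, and it is proper. This is a contradiction.

If $Q$ is infinite, take disjoint nonempty open $O,O'\subseteq Q$. By density some $q(g)$ lies in $O$, so $q^{-1}(Q\setminus O)\ne G$, and this set is finite. As $O'\subseteq Q\setminus O$, the set $q^{-1}(O')$ is finite too. So $q(G)\cap O'$ is finite, and it is dense in $O'$; finite sets are closed, so $O'$ is finite. A nonempty finite open set in a Hausdorff space contains an isolated point, so by homogeneity $Q$ is discrete. Being compact, $Q$ is finite, a contradiction.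

So $Q$ is trivial, which means $N_1=K_1$ and $N_2=K_2$, and therefore
$$K=K_1\times K_2. \tag{3}$$

**Step 4: choose the escaping sequence.** By (3), $j(G)$ is dense in $K_1\times K_2$. Let $W$ be nonempty $\tau_1$-open and $O$ nonempty $\tau_2$-open. Write $W=G\cap W'$ and $O=G\cap O'$ with $W'\subseteq K_1$ and $O'\subseteq K_2$ open. Some $j(g)=(g,g)$ lies in $W'\times O'$, so $g\in W\cap O$. Hence every nonempty $\tau_1$-open set meets every nonempty $\tau_2$-open set. Take $W_n$ and $O_n$ as in Lemma 3(a) for $\tau_1$ and $\tau_2$, and pick $a_n\in W_n\cap O_n$. By Lemma 3(a), used twice, $(a_n)$ is escaping.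

All three cases contradict independence, and Theorem 1 is proved. $\square$

## 7. Cardinalities of precompact pseudocompact groups

Theorem 1 leaves one possibility: one of the two topologies is precompact and pseudocompact. Such a topology is not contradictory in itself (Theorem 3 will produce pairs), but it restricts the cardinality of the group.

**Proof of Theorem 2.** By Theorem 1, $G$ has a precompact pseudocompact Hausdorff group topology $\tau$.

**Step 1: $|G|\ge\mathfrak c$.** We build a binary tree of open sets and use Lemma 3(b) along its branches. The topology $\tau$ is not discrete, since otherwise $\{e\}$ would be open and $G=E\{e\}=E$ would be finite. By homogeneity $G$ has no isolated points, so every nonempty open set has at least two points. By regularity and the Hausdorff property we can construct nonempty open $U_s$ for $s\in 2^{<\omega}$ with $U_\emptyset=G$ and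
$$\overline{U_{s0}}\cup\overline{U_{s1}}\subseteq U_s,\qquad \overline{U_{s0}}\cap\overline{U_{s1}}=\emptyset .$$
For $f\in2^\omega$ the set $\bigcap_n\overline{U_{f|n}}$ is nonempty by Lemma 3(b). If $f\ne f'$ first differ after the common initial segment $s$, these sets lie in $\overline{U_{s0}}$ and $\overline{U_{s1}}$, in some order, and so are disjoint. Hence $|G|\ge 2^\omega=\mathfrak c$.

**Step 2: $|G|$ is not strong limit of countable cofinality.** The Baire property will give a small dense set, and a Hausdorff space with a small dense set is small. Suppose $\kappa=|G|$ is strong limit of countable cofinality, and write $G=\bigcup_{n<\omega}G_n$ with $|G_n|<\kappa$. If no $\overline{G_n}$ had interior points, the sets $G\setminus\overline{G_n}$ would be dense open with empty intersection, contradicting Lemma 3(b). So some $\overline{G_n}$ contains a nonempty open $W$. By precompactness $EW=G$ for some finite $E$, so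
$$\overline{EG_n}=E\,\overline{G_n}\supseteq EW=G .$$
Thus $D=EG_n$ is dense, and $|D|\le|E|\cdot|G_n|<\kappa$.

Next, $|X|\le 2^{2^{|D|}}$ for every Hausdorff space $X$ with a dense set $D$. Send $x$ to the family $\mathcal D_x=\{D\cap U:U\text{ an open neighborhood of }x\}$ of subsets of $D$. If $x\ne y$, take disjoint open $U\ni x$ and $V\ni y$. If $D\cap U$ were in $\mathcal D_y$, say $D\cap U=D\cap U'$ with $U'\ni y$ open, then $D\cap U'\cap V\subseteq U\cap V=\emptyset$, although $U'\cap V$ is nonempty and open. So $\mathcal D_x\ne\mathcal D_y$, and $x\mapsto\mathcal D_x$ is injective.

Hence $\kappa=|G|\le 2^{2^{|D|}}<\kappa$, because $\kappa$ is strong limit. This is a contradiction. $\square$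

**Proof of the Corollary.** By Section 2 the groups $\bigoplus_\kappa\mathbb Z/2$ and $\bigoplus_\kappa\mathbb Q$ are $\mathfrak Z$-cofinite, and for $\kappa=\beth_\omega$ they have cardinality $\beth_\omega$, which is uncountable. By Section 3, $\beth_\omega$ is strong limit of countable cofinality. So Theorem 2 shows that these groups, and all groups of cardinality $\beth_\omega$, have no independent Hausdorff group topologies. If CH fails, then $\aleph_1<\mathfrak c$, and Theorem 2 excludes cardinality $\aleph_1$. Finally assume GCH and let $\kappa$ be infinite of countable cofinality. Successor cardinals are regular, so $\kappa$ is $\omega$ or an uncountable limit cardinal. For infinite $\mu<\kappa$ in the second case, $2^\mu=\mu^+<\kappa$; for finite $\mu$, $2^\mu$ is finite. So $\kappa$ is strong limit in either case, and Theorem 2 applies. $\square$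

This answers the question in the negative. The rest of the notes proves that at cardinality $\mathfrak c$ pairs do exist, under $\mathfrak p=\mathfrak c$.

## 8. Ingredients for Theorem 3: structure, embeddings, convergence

From now on groups are Abelian and written additively, $\mathbb T=\mathbb R/\mathbb Z$, and $\|t\|$ is the distance from $t\in\mathbb T$ to $0$. Since $\mathbb T$ is divisible, a homomorphism from a subgroup of an Abelian group to $\mathbb T$ extends to the whole group. We call homomorphisms to $\mathbb T$ *characters*. They separate points: if $h\ne0$, there is a nonzero character on $\langle h\rangle$ not vanishing at $h$, and it extends.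

**Definition ($\mathfrak p$).** An infinite set $P$ is a *pseudointersection* of a family $\mathcal F$ of subsets of a countable set if $P\setminus X$ is finite for every $X\in\mathcal F$. The cardinal $\mathfrak p$ is the least size of a family of subsets of $\omega$ all of whose finite intersections are infinite, but which has no infinite pseudointersection.

For example, the sets $\{n,n+1,\dots\}$ have empty intersection, but $\omega$ itself is a pseudointersection. We write $X\subseteq^*Y$ if $X\setminus Y$ is finite. A family $(X_\delta)$ of infinite sets that decreases modulo finite (that is, $X_{\delta'}\subseteq^*X_\delta$ for $\delta<\delta'$) has infinite finite intersections, so if it has fewer than $\mathfrak p$ members it has an infinite pseudointersection. Two textbook facts: $\omega_1\le\mathfrak p\le\mathfrak c$ (so CH implies $\mathfrak p=\mathfrak c$), and **Bell's theorem** (*Fund. Math.* 114 (1981)): for a $\sigma$-centered poset and fewer than $\mathfrak p$ dense subsets there is a filter meeting all of them. A poset is *$\sigma$-centered* if it is a countable union of sets in each of which any finitely many elements have a common lower bound in the poset. We assume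 $\mathfrak p=\mathfrak c$ until the end of Section 11.

**Lemma 4 (structure).** Let $G$ be infinite, Abelian and $\mathfrak Z$-cofinite. Then either (a) $G[n]$ is finite for all $n\ge1$, or (b) $pG=0$ for some prime $p$. The properties "all $H[n]$ finite" and "$pH=0$" pass to subgroups.

*Proof.* Each $G[n]$ is elementary algebraic, so it is finite or equal to $G$. If no $G[n]$ with $n\ge1$ equals $G$, we have (a). Otherwise let $n\ge 1$ be least with $G[n]=G$; then $n>1$. If $n=ab$ with $1<a,b<n$, then $G[a]$ and $G[b]$ are not $G$, so they are finite. But $x\mapsto ax$ maps $G=G[ab]$ into $G[b]$ with kernel $G[a]$, so $G$ would be finite. So $n$ is prime, and (b) holds. The last sentence is clear. $\square$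

**Lemma 5 (embedding).** Every Abelian group $H$ with $|H|\le\mathfrak c$ embeds in $\mathbb T^\omega$. In particular $H$ has a second countable Hausdorff group topology, and countably many characters of $H$ separate its points.

*Proof.* The divisible hull of $H$ has size at most $\max(|H|,\omega)\le\mathfrak c$. By the structure theorem for divisible groups it is a direct sum of at most $\mathfrak c$ copies of $\mathbb Q$ and, for each prime $p$, at most $\mathfrak c$ copies of $\mathbb Z(p^\infty)$. The group $\mathbb T^\omega$ is divisible. Its subgroup $\mathbb T^\omega[p]\cong(\mathbb Z/p)^\omega$ has $\mathfrak c$ elements, so all $p$-ranks are $\mathfrak c$. Its torsion-free rank is $\mathfrak c$, since already the quotient $\mathbb R/\mathbb Q$ of $\mathbb T$ by its torsion subgroup is a rational vector space of size, hence dimension, $\mathfrak c$. So the divisible hull of $H$ embeds. Restrict the topology of $\mathbb T^\omega$ and its coordinates to $H$. $\square$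

**Lemma 6 (convergent thinning).** Let $I$ be a set with $|I|<\mathfrak p$, $A$ an infinite countable set, and $k:A\to\mathbb T^I$. Then there is an infinite $A'\subseteq A$ along which $k$ converges: for some $y\in\mathbb T^I$, every neighborhood of $y$ contains $k(s)$ for all but finitely many $s\in A'$.

*Proof.* We may assume that $I$ is an ordinal. Construct infinite $A_i\subseteq A$ for $i\le I$, decreasing modulo finite. Let $A_0=A$. Given $A_i$ with $i<I$, sequential compactness of $\mathbb T$ gives an infinite $A_{i+1}\subseteq A_i$ along which the coordinate $k_i$ converges, to $y_i$ say. At a limit $i\le I$ let $A_i\subseteq A$ be an infinite pseudointersection of $(A_{i'})_{i'<i}$; it exists because this family decreases modulo finite and has fewer than $\mathfrak p$ members. Let $A'=A_I$. Then $A'\subseteq^*A_{i+1}$, so $k_i$ converges to $y_i$ along $A'$ for every $i<I$. A basic neighborhood of $y=(y_i)$ involves finitely many coordinates, so $k$ converges to $y$ along $A'$. $\square$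

## 9. The plan for $\tau$, and characters that keep old promises

Fix a second countable Hausdorff group topology $\sigma$ on $G$ with a countable base $\{V_n\}$ of nonempty sets. We want a topology $\tau$ given by characters such that the $\tau$-closure of every infinite set $S$ is $\sigma$-dense. That suffices: if an infinite $C$ is closed in both, then $C=\mathrm{cl}_\sigma(\mathrm{cl}_\tau(C))=G$. To make $\mathrm{cl}_\tau(S)$ be $\sigma$-dense, we put into it a point $x_n\in V_n$ for each $n$. It suffices to treat countable $S$, and there are $\mathfrak c$ of these.

The natural attempt is a recursion of length $\mathfrak c$. At a stage where a subgroup $H\supseteq S$ with $|H|<\mathfrak c$ and fewer than $\mathfrak c$ characters $\chi_\beta$ on $H$ have been built, use Lemma 6 to find $A\subseteq S$ along which all $\chi_\beta$ converge, with limits $y_\beta$. Add new elements $x_n\in V_n$ that are free over $H$, and *define* $\chi_\beta(x_n)=y_\beta$. For all characters built so far, $x_n$ is a limit of $S$.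

This breaks at the characters added *later*, which we need in order to make $\tau$ Hausdorff. A careless new character can be $0$ on $H$ and nonzero at $x_0$, since $\langle x_0\rangle\cap H=0$; then $x_0$ is no longer in the closure of $S$. So each new character $\psi$ must respect the promises made earlier: for each earlier pair $(A,x)$, the values $\psi(s)$ with $s\in A$ must accumulate at $\psi(x)$. We may then replace $A$ by a smaller infinite set along which $\psi(s)\to\psi(x)$ and go on. There are fewer than $\mathfrak c$ promises at each stage, but possibly uncountably many. The next lemma finds $\psi$.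

The model case is $H=\mathbb Z$, with $\psi(h)=h\theta$. Given an infinite $A\subseteq\mathbb Z$, an $x\in\mathbb Z$, and an interval of length $\delta$ for $\theta$, choose $s\in A$ with $|s-x|\delta\ge1$. Then $(s-x)\theta$ covers $\mathbb T$ as $\theta$ runs over the closed interval, so some $\theta$ gives $\psi(s)=\psi(x)$. A tiny change of $\psi$ suffices.

**Lemma 7.** Let $H$ be an Abelian group with $|H|<\mathfrak c$ such that all $H[n]$ $(n\ge1)$ are finite, or $pH=0$ for a prime $p$. Let $\mathcal A$ be a family of fewer than $\mathfrak c$ pairs $(A,x)$ with $A\subseteq H$ infinite countable and $x\in H$. Let $O\subseteq\hat H=\mathrm{Hom}(H,\mathbb T)$ be nonempty and open in the pointwise topology. Then there is $\psi\in O$ such that for all $(A,x)\in\mathcal A$ and all $\varepsilon>0$ the set $\{s\in A:\|\psi(s)-\psi(x)\|<\varepsilon\}$ is infinite.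

*Proof.* The space $\hat H$ is compact, being closed in $\mathbb T^H$.

**Step 1: restate the goal by open sets.** For $(A,x)\in\mathcal A$, $m\ge1$ and finite $F\subseteq A$ put
$$D(A,x,m,F)=\{\psi\in\hat H:\ \|\psi(s-x)\|<1/m\ \text{for some } s\in A\setminus F\}.$$
Each such set is open, and there are fewer than $\mathfrak c$ of them, because each $A$ has only countably many finite subsets. If $\psi$ lies in all of them, then $\psi$ is as required: were $F=\{s\in A:\|\psi(s)-\psi(x)\|<\varepsilon\}$ finite, then $\psi\notin D(A,x,m,F)$ for $1/m<\varepsilon$. So we need a point of $O$ in all these sets.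

**Step 2: each $D=D(A,x,m,F)$ is dense.** The purpose is to make a small change of a given character so that it nearly agrees at $x$ and at some $s\in A\setminus F$. Let $\psi_0\in\hat H$ and let
$$W=\{\psi:\|\psi(a_i)-\psi_0(a_i)\|<\eta,\ i\le k\}$$
be a basic neighborhood of $\psi_0$. Put $B=\langle a_1,\dots,a_k,x\rangle$. We find $\psi\in W\cap D$.

*Suppose $pH=0$.* Then $B$ is finite. Pick $s\in A\setminus(F\cup B)$. As $s\notin B$ has order $p$, $B+\langle s\rangle=B\oplus\langle s\rangle$. Put $\psi|_B=\psi_0|_B$ and $\psi(s)=\psi_0(x)$, which is allowed since $p\,\psi_0(x)=0$, and extend $\psi$ to $H$. Then $\psi$ agrees with $\psi_0$ at all $a_i$ and $\psi(s-x)=0$, so $\psi\in W\cap D$.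

*Suppose all $H[n]$ are finite.* For $h\in H$ let $o(h)$ be the least $n\ge1$ with $nh\in B$, or $\infty$ if there is none.

(i) *Some $s\in A\setminus F$ has $o(s)>m$.* If $o(s)=\infty$, then $s$ has infinite order and $B+\langle s\rangle=B\oplus\langle s\rangle$. Put $\psi|_B=\psi_0|_B$ and $\psi(s)=\psi_0(x)$, and extend. If $o(s)=n<\infty$, the solutions $t\in\mathbb T$ of $nt=\psi_0(ns)$ are spaced by $1/n$, so there is one with $\|t-\psi_0(x)\|\le\frac1{2n}<\frac1m$. Define $\psi(b+ls)=\psi_0(b)+lt$ on $B+\langle s\rangle$. This is well defined: if $b+ls=0$, then $ls\in B$, so $n$ divides $l$, say $l=nl'$. Then $b=-l'(ns)$ and $\psi_0(b)=-l'\psi_0(ns)=-l'nt=-lt$. Extend $\psi$ to $H$. In both cases $\psi=\psi_0$ on $B$ and $\|\psi(s)-\psi(x)\|<1/m$, so $\psi\in W\cap D$.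

(ii) *All $s\in A\setminus F$ have $o(s)\le m$.* Then $Ns\in B$ for all $s\in A\setminus F$, where $N=m!$. Put $B'=\{h\in H:Nh\in B\}\supseteq B$. The map $h\mapsto Nh$ on $B'$ has finite kernel $H[N]$, and its image lies in the finitely generated group $B$. Hence $B'$ is finitely generated, and we may write $B'=\mathbb Ze_1\oplus\cdots\oplus\mathbb Ze_r\oplus E$ with $E$ finite. Since $A\setminus F\subseteq B'$ is infinite and $E$ is finite, some coordinate $c:B'\to\mathbb Z$ is unbounded on $A\setminus F$. Choose $\delta>0$ with $\delta|c(a_i)|<\eta$ for all $i$, and then $s\in A\setminus F$ with $|c(s)-c(x)|\,\delta\ge1$. As $\theta$ runs over $[0,\delta]$, $(c(s)-c(x))\theta$ covers $\mathbb T$. So for some $\theta$ the character $\psi(h)=\psi_0(h)+c(h)\theta$ of $B'$ satisfies $\psi(s-x)=\psi_0(s-x)+(c(s)-c(x))\theta=0$. Extend it to $H$. Since $\|\psi(a_i)-\psi_0(a_i)\|\le|c(a_i)|\theta<\eta$, we get $\psi\in W\cap D$.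

**Step 3: a common point.** We have fewer than $\mathfrak c=\mathfrak p$ dense open sets, and Bell's theorem handles them once $\hat H$ is separable. By Lemma 5 countably many characters separate the points of $H$. Let $\Gamma$ be the countable subgroup of $\hat H$ that they generate. If $\overline\Gamma\ne\hat H$, there would be a nontrivial continuous character of $\hat H$ vanishing on $\Gamma$. By Pontryagin duality it is evaluation at some $h\ne0$, and then all characters in $\Gamma$ vanish at $h$, which is impossible. So $\Gamma$ is dense.

Let $\mathbb P$ be the poset of nonempty open subsets of $O$ under inclusion. It is the union of the countably many sets $\{W\in\mathbb P:d\in W\}$, $d\in\Gamma\cap O$. In each of these, finitely many members have the nonempty open set that is their intersection as a common lower bound. So $\mathbb P$ is $\sigma$-centered. For each of our sets $D$, and also for $D=\hat H$, the set $\{W\in\mathbb P:\overline W\subseteq D\cap O\}$ is dense in $\mathbb P$: given $W_0\in\mathbb P$, the open set $D\cap W_0$ is nonempty, and by regularity it contains $\overline W$ for some nonempty open $W$. By Bell's theorem a filter in $\mathbb P$ meets all these dense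 sets. Finitely many members of the filter have nonempty intersection, so by compactness the closures of all members have a common point $\psi$. For each $D$ some member $W$ of the filter has $\overline W\subseteq D\cap O$, so $\psi\in D\cap O$. $\square$

## 10. The recursion of length $\mathfrak c$

Let $G$ be $\mathfrak Z$-cofinite Abelian with $|G|=\mathfrak c$. By Lemma 5, $G$ has a second countable Hausdorff group topology. Let $\sigma$ be any such topology, with countable base $\{V_n:n<\omega\}$ of nonempty sets. Cases (a) and (b) refer to Lemma 4.

**Step 1: new free elements in every $V_n$.** The purpose is to have enough room for the points $x_n$. Since $(G,\sigma)$ is Lindelöf, countably many translates of $V_n$ cover $G$, so $|V_n|=\mathfrak c$. We claim: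
$$\text{if } H\le G,\ |H|<\mathfrak c,\ n<\omega,\ \text{there is } x\in V_n \text{ with } \langle x\rangle\cap H=0, \tag{4}$$
where $x$ has infinite order in case (a) and order $p$ in case (b). In case (a), for each $l\ge1$ and $h\in H$ the equation $lx=h$ has at most $|G[l]|$ solutions, which is a finite number. So $\{x:lx\in H\text{ for some }l\ge1\}$ has size at most $\sum_l|H|\,|G[l]|<\mathfrak c$, and any $x\in V_n$ outside it works. In case (b) take $x\in V_n\setminus H$: as $x$ has prime order $p$ and $x\notin H$, $\langle x\rangle\cap H=0$.

**Step 2: bookkeeping.** The purpose is to meet every task at a stage late enough to carry it out. Let $[G]^\omega$ be the set of countably infinite subsets of $G$; it has size $\mathfrak c^\omega=\mathfrak c$. Fix enumerations $\{g_\alpha:\alpha<\mathfrak c\}$ of $G$; $\{S_\alpha:\alpha<\mathfrak c\}$ of $[G]^\omega$ in which each set is listed cofinally often; and $\{z_\alpha:\alpha<\mathfrak c\}$ of $G\setminus\{0\}$ in which each element is listed cofinally often. By recursion on $\alpha<\mathfrak c$ we construct the following.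

1. An increasing chain of subgroups $G_\alpha\le G$, continuous at limits, with $G_0=0$, $|G_\alpha|\le|\alpha|+\omega$ and $g_\alpha\in G_{\alpha+1}$.
2. Characters $\chi_\beta:G_\alpha\to\mathbb T$ for $\beta<\alpha$, extending each other as $\alpha$ grows; we use the same name for all extensions.
3. For each $\gamma<\alpha$ with $S_\gamma\subseteq G_\gamma$ (we then say that *$\gamma$ is handled*) and each $n<\omega$, elements $x_{\gamma,n}\in V_n\cap G_{\gamma+1}$ and infinite sets $A^\alpha_{\gamma,n}\subseteq S_\gamma$, decreasing modulo finite as $\alpha$ grows, such that for every $\beta<\alpha$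
$$\lim_{s\in A^\alpha_{\gamma,n}}\chi_\beta(s)=\chi_\beta(x_{\gamma,n}). \tag{5}$$

The limit in (5) means that each neighborhood of the right-hand side contains $\chi_\beta(s)$ for all but finitely many $s\in A^\alpha_{\gamma,n}$. For $\alpha=0$ there is nothing to do beyond $G_0=0$.

**Step 3: limit stages.** Here we only have to keep what we have. Let $\alpha$ be a limit. Put $G_\alpha=\bigcup_{\delta<\alpha}G_\delta$, which has size at most $|\alpha|+\omega$, and for $\beta<\alpha$ let $\chi_\beta$ on $G_\alpha$ be the union of the $\chi_\beta$ on $G_\delta$, $\beta<\delta<\alpha$. For handled $\gamma<\alpha$ let $A^\alpha_{\gamma,n}\subseteq S_\gamma$ be an infinite pseudointersection of $(A^\delta_{\gamma,n})_{\gamma<\delta<\alpha}$. It exists because this family decreases modulo finite and $|\alpha|<\mathfrak c=\mathfrak p$. Given $\beta<\alpha$, choose $\delta<\alpha$ with $\beta,\gamma<\delta$. By (5) for $\delta$ and $A^\alpha_{\gamma,n}\subseteq^*A^\delta_{\gamma,n}$, condition (5) holds for $\alpha$ and $\beta$.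

**Step 4: successor stages, the new character.** The purpose is to add $\chi_\alpha$, which must keep all earlier promises and, if possible, separate $z_\alpha$ from $0$. Apply Lemma 7 to $H=G_\alpha$, which has the required property by Lemma 4 and has size less than $\mathfrak c$; to the pairs $(A^\alpha_{\gamma,n},x_{\gamma,n})$ with $\gamma<\alpha$ handled and $n<\omega$, fewer than $\mathfrak c$ in number; and to $O=\{\psi:\psi(z_\alpha)\ne0\}$ if $z_\alpha\in G_\alpha$, and $O=\hat H$ otherwise. In the first case $O$ is open, and nonempty because characters separate points and $z_\alpha\ne0$. Let $\chi_\alpha:G_\alpha\to\mathbb T$ be the character obtained. For each such pair, infinitely many $s\in A^\alpha_{\gamma,n}$ satisfy $\|\chi_\alpha(s)-\chi_\alpha(x_{\gamma,n})\|<1/i$, for every $i\ge1$. Picking distinct $s_i$ accordingly, we get an infinite $A^{\alpha+1}_{\gamma,n}\subseteq A^\alpha_{\gamma,n}$ along which $\chi_\alpha$ converges to $\chi_\alpha(x_{\gamma,n})$. So (5) holds at $\alpha+1$ for all handled $\gamma<\alpha$ and all $\beta\le\alpha$.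

**Step 5: successor stages, the new promise.** The purpose is to handle $S_\alpha$ if it lies in $G_\alpha$. If it does not, put $G'=G_\alpha$. If $S_\alpha\subseteq G_\alpha$, use Lemma 6 with $I=\alpha+1$, of size less than $\mathfrak p$, to find an infinite $A\subseteq S_\alpha$ along which $(\chi_\beta)_{\beta\le\alpha}:G_\alpha\to\mathbb T^{\alpha+1}$ converges, to $y=(y_\beta)_{\beta\le\alpha}$ say. In case (b) all values $\chi_\beta(s)$ are killed by $p$, so $py=0$. Using (4) successively for $n=0,1,2,\dots$ with the subgroups $G_\alpha+\langle x_{\alpha,0},\dots,x_{\alpha,n-1}\rangle$, choose $x_{\alpha,n}\in V_n$ such that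
$$G'=G_\alpha+\langle x_{\alpha,n}:n<\omega\rangle=G_\alpha\oplus\bigoplus_{n<\omega}\langle x_{\alpha,n}\rangle,$$
with all $x_{\alpha,n}$ of infinite order in case (a) and of order $p$ in case (b). Extend each $\chi_\beta$, $\beta\le\alpha$, to $G'$ by $\chi_\beta(x_{\alpha,n})=y_\beta$. This is possible by the direct sum decomposition, using $py_\beta=0$ in case (b). Put $A^{\alpha+1}_{\alpha,n}=A$ for all $n$. Then (5) holds at $\alpha+1$ for $\gamma=\alpha$ and all $\beta\le\alpha$.

Finally put $G_{\alpha+1}=G'+\langle g_\alpha\rangle$ and extend all $\chi_\beta$ $(\beta\le\alpha)$ to $G_{\alpha+1}$ by divisibility of $\mathbb T$. Only countably many generators were added, so $|G_{\alpha+1}|\le|\alpha|+\omega$. The values in (5) concern elements of $G'$ and do not change. The recursion continues.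

## 11. The topology $\tau$ is independent of $\sigma$

Since $g_\alpha\in G_{\alpha+1}$, we have $G=\bigcup_{\alpha<\mathfrak c}G_\alpha$, and we have obtained characters $\chi_\beta:G\to\mathbb T$ for all $\beta<\mathfrak c$. Let $\tau$ be the coarsest topology making them all continuous.

**Step 1: $\tau$ is a precompact Hausdorff group topology.** It is the topology induced by the homomorphism $(\chi_\beta)_{\beta<\mathfrak c}:G\to\mathbb T^{\mathfrak c}$, so it is a group topology. Let $0\ne g\in G$, say $g\in G_{\alpha_0}$. Since $g$ is listed cofinally often, $g=z_\alpha$ for some $\alpha\ge\alpha_0$. Then $z_\alpha\in G_\alpha$, so $\chi_\alpha(g)\ne0$ by the choice of $O$. Hence the homomorphism is injective, and $(G,\tau)$ is topologically a subgroup of the compact Hausdorff group $\mathbb T^{\mathfrak c}$. So $\tau$ is Hausdorff, and by Section 3 it is precompact.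

**Step 2: the $\tau$-closure of every infinite $S\subseteq G$ is $\sigma$-dense.** This is what the promises were for. We may assume that $S$ is countable. As $\mathrm{cf}(\mathfrak c)>\omega$ by König's theorem, $S\subseteq G_{\alpha_0}$ for some $\alpha_0<\mathfrak c$. Since $S$ is listed cofinally often, $S=S_\alpha$ for some $\alpha\ge\alpha_0$, and then $S_\alpha\subseteq G_\alpha$, so $\alpha$ is handled. Fix $n$. A basic $\tau$-neighborhood of $x_{\alpha,n}$ involves only finitely many characters $\chi_{\beta_1},\dots,\chi_{\beta_k}$. Choose $\delta<\mathfrak c$ larger than $\alpha,\beta_1,\dots,\beta_k$. By (5) for $\delta$, all but finitely many $s\in A^\delta_{\alpha,n}\subseteq S$ lie in this neighborhood. So $x_{\alpha,n}\in V_n\cap\mathrm{cl}_\tau(S)$. This holds for every $n$, and $\{V_n\}$ is a base of $\sigma$, so $\mathrm{cl}_\tau(S)$ is $\sigma$-dense.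

**Step 3: independence.** If $C$ is infinite and closed in both $\tau$ and $\sigma$, then $C=\mathrm{cl}_\sigma(\mathrm{cl}_\tau(C))=G$ by Step 2. So $\tau$ and $\sigma$ are independent, and Theorem 3 is proved. $\square$

## 12. Cardinality $\mathfrak c$ and the Continuum Hypothesis: proof of Theorem 4

**Part (A), necessity.** Let the infinite Abelian group $G$ with $|G|\le\mathfrak c$ have independent Hausdorff group topologies $\tau_1,\tau_2$. By (2), $\mathfrak Z_G\subseteq\tau_1\cap\tau_2$, which is the cofinite topology, so $G$ is $\mathfrak Z$-cofinite. By Theorem 2, $|G|\ge\mathfrak c$, hence $|G|=\mathfrak c$.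

**Part (A), sufficiency.** If $G$ is $\mathfrak Z$-cofinite and $|G|=\mathfrak c$, Theorem 3, with $\mathfrak p=\mathfrak c$, gives a second countable Hausdorff group topology $\sigma$ and a Hausdorff group topology $\tau$ independent of it.

**Part (B).** Here we work in ZFC, without assuming $\mathfrak p=\mathfrak c$.

(i)$\Rightarrow$(ii): under CH, $\omega_1\le\mathfrak p\le\mathfrak c=\aleph_1$, so $\mathfrak p=\mathfrak c=\aleph_1$, and Theorem 3 applies to every $\mathfrak Z$-cofinite Abelian group of cardinality $\aleph_1$.

(ii)$\Rightarrow$(iii): $\bigoplus_{\omega_1}\mathbb Z/2$ has cardinality $\aleph_1$ and is $\mathfrak Z$-cofinite by Section 2.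

(iii)$\Rightarrow$(i): by Theorem 2 a group of cardinality $\aleph_1$ with two independent Hausdorff group topologies satisfies $\mathfrak c\le\aleph_1$, which is CH. $\square$
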